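\title{Weighted sums of finite multiple zeta values\\ with multipliers $1,1,2,\dots,r-1,r,r$}

\begin{abstract}
We sum the finite multiple zeta values $\zeta_{\mathcal A}(k_1,\dots,k_d)$ over all indices of fixed weight and depth, counting each with the factor $n_1^{k_1}\cdots n_d^{k_d}$. We prove that the sum vanishes when $(n_1,\dots,n_d)=(1,1,2,\dots,r-1,r,r)$ with $r$ odd, and that the same holds for the star values. The arithmetic input is a Lie series $\mathcal J$ in two variables $e_0,e_1$, built from a differential equation in characteristic $p$, whose coefficients are finite multiple zeta values and such that $\mathcal J$ is conjugate to $e_1$ and $e_0-\mathcal J$ is conjugate to $e_0-e_1$. The rest of the proof is a computation with words that uses only these two conjugacy relations.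
\end{abstract}

\section{Introduction}\label{sec:intro}

For a prime $p$ and positive integers $k_1,\dots,k_d$, consider the nested sums
\[
H_p(k_1,\dots,k_d)=\sum_{0<n_1<\cdots<n_d<p}\frac{1}{n_1^{k_1}\cdots n_d^{k_d}},\qquad
H_p^\star(k_1,\dots,k_d)=\sum_{0<n_1\le\cdots\le n_d<p}\frac{1}{n_1^{k_1}\cdots n_d^{k_d}}
\]
as elements of $\mathbb F_p$. We call $(k_1,\dots,k_d)$ an index, $d$ its depth and $k_1+\dots+k_d$ its weight. To record congruences that hold for all large primes, one works in the ring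
\[
\mathcal A=\prod_p\mathbb F_p\Big/\bigoplus_p\mathbb F_p ,
\]
in which two families $(a_p)_p$ and $(b_p)_p$ are equal if and only if $a_p=b_p$ for all but finitely many $p$. A nonzero integer is invertible modulo almost every prime, so $\mathcal A$ is a $\mathbb Q$-algebra. The \emph{finite multiple zeta values} and their \emph{star} versions are
\[
\zeta_{\mathcal A}(k_1,\dots,k_d)=\bigl(H_p(k_1,\dots,k_d)\bigr)_p,\qquad
\zeta_{\mathcal A}^\star(k_1,\dots,k_d)=\bigl(H_p^\star(k_1,\dots,k_d)\bigr)_p .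
\]
For a positive integer $k$ and integers $n_1,\dots,n_d$, which we call multipliers, put
\[
W_k(n_1,\dots,n_d)=\sum_{\substack{k_1,\dots,k_d\ge1\\ k_1+\dots+k_d=k}}n_1^{k_1}\cdots n_d^{k_d}\,\zeta_{\mathcal A}(k_1,\dots,k_d),
\]
and define $W_k^\star(n_1,\dots,n_d)$ by the same formula with $\zeta_{\mathcal A}^\star$ in place of $\zeta_{\mathcal A}$. The question whether the following identities hold comes from \cite{HMS}.

\begin{theorem}\label{thm:main}
Let $r\ge1$ be odd and $k\ge1$. Then
\[
W_k(1,1,2,\dots,r-1,r,r)=0\qquad\text{and}\qquad W_k^\star(1,1,2,\dots,r-1,r,r)=0 .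
\]
\end{theorem}

The list of multipliers has $d=r+2$ entries: it is $1,2,\dots,r$ with one more $1$ in front and one more $r$ at the end. For $r=1$ it is $1,1,1$; by Lemma~\ref{lem:sum} below, any other number of ones would also give zero.

\subsection*{Elementary relations and the first cases}

The substitution $n\mapsto p-n$ reverses the chain of inequalities and changes the sign of each $n_j$, so for $\zeta=\zeta_{\mathcal A}$ and for $\zeta=\zeta_{\mathcal A}^\star$
\begin{equation}\label{eq:reversal}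
\zeta(k_d,\dots,k_1)=(-1)^{k_1+\dots+k_d}\zeta(k_1,\dots,k_d).
\end{equation}
Splitting each $\le$ into $<$ and $=$ gives
\begin{equation}\label{eq:merge}
\zeta_{\mathcal A}^\star(k_1,\dots,k_d)=\sum\zeta_{\mathcal A}(k_1\circ k_2\circ\cdots\circ k_d),
\end{equation}
where each $\circ$ is either a comma or a plus sign. When all multipliers are equal, the weighted sum is a symmetric function, and it vanishes.

\begin{lemma}\label{lem:sum}
For $d,k\ge1$ and the list of $d$ ones, $W_k(1,\dots,1)=W_k^\star(1,\dots,1)=0$.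
\end{lemma}

\begin{proof}
For $k<d$ the sums are empty. Let $k\ge d$ and $p>k+1$. In $\mathbb F_p[[x]]$ put $\beta_n=\sum_{l\ge1}x^l n^{-l}=x/(n-x)$ for $0<n<p$. The $p$-components of $W_k$ and $W_k^\star$ are the coefficients of $x^k$ in the $d$-th elementary and the $d$-th complete symmetric function of $\beta_1,\dots,\beta_{p-1}$. By Newton's identities, these are polynomials without constant term, with coefficients in $\mathbb Z[1/d!]$, in the power sums
\[
\sum_n\beta_n^{\,j}=\sum_{l\ge j}\binom{l-1}{j-1}x^l\sum_{0<n<p}n^{-l}.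
\]
For $0<l<p-1$ the sum $\sum_n n^{-l}$ is unchanged when multiplied by $g^{-l}\ne1$, with $g$ a primitive root, so it is zero. Hence all power sums vanish modulo $x^{k+1}$.
\end{proof}

Let $\nu_1,\dots,\nu_d$ be the list $1,1,2,\dots,r-1,r,r$. It is antisymmetric about its center: $\nu_j+\nu_{d+1-j}=r+1$. For $k\le d$, Theorem~\ref{thm:main} is contained in Lemma~\ref{lem:sum}. For $k=d+1$, let $z_j=\zeta_{\mathcal A}(1,\dots,1,2,1,\dots,1)$ with the $2$ in place $j$; then $W_{d+1}=\nu_1\cdots\nu_d\sum_j\nu_jz_j$. If $r$ is odd, the weight $r+3$ is even, so $z_{d+1-j}=z_j$ by \eqref{eq:reversal} and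
\[
2\sum_j\nu_jz_j=(r+1)\sum_jz_j=0
\]
by Lemma~\ref{lem:sum}. If $r$ is even, the sign in \eqref{eq:reversal} is $-1$ and this argument breaks down: for $r=2$ reversal only gives $W_5(1,1,2,2)=-4\bigl(\zeta_{\mathcal A}(2,1,1,1)+\zeta_{\mathcal A}(1,2,1,1)\bigr)$. This suggests the parity condition. One weight higher the elementary relations no longer finish the job even for odd $r$. For $r=3$ and $k=7$, pairing each index with its reversal turns $W_7(1,1,2,3,3)$ into $-72$ times the left side of
\[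
2\zeta_{\mathcal A}(3,1,1,1,1)+2\zeta_{\mathcal A}(1,3,1,1,1)+2\zeta_{\mathcal A}(2,2,1,1,1)+\zeta_{\mathcal A}(2,1,2,1,1)+\zeta_{\mathcal A}(1,2,2,1,1)=0,
\]
while Lemma~\ref{lem:sum} in odd weight is itself a consequence of reversal. So this relation is what the theorem asserts for $r=3$, $k=7$.

\subsection*{A polarized statement}

The integers $1,2,\dots,r$ are the partial sums of $1+1+\dots+1$. We replace the $r$ ones by independent variables and sum over their orderings; such sums over orderings are shuffle products, on which Lie theory has much to say. For a permutation $\sigma\in\mathfrak S_r$ define $d=r+2$ linear forms by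
\[
\alpha_1(\sigma)=x_{\sigma(1)},\qquad
\alpha_{j+1}(\sigma)=x_{\sigma(1)}+\dots+x_{\sigma(j)}\quad(1\le j\le r),\qquad
\alpha_{r+2}(\sigma)=x_1+\dots+x_r .
\]

\begin{theorem}\label{thm:polar}
Let $r\ge1$ be odd, $d=r+2$ and $k\ge1$. For $\zeta=\zeta_{\mathcal A}$ and for $\zeta=\zeta_{\mathcal A}^\star$, the following holds in $\mathcal A[x_1,\dots,x_r]$:
\[
\sum_{\sigma\in\mathfrak S_r}x_{\sigma(1)}\sum_{\substack{k_1,\dots,k_d\ge1\\ k_1+\dots+k_d=k}}\ \prod_{j=1}^d\alpha_j(\sigma)^{k_j-1}\,\zeta(k_1,\dots,k_d)=0 .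
\]
\end{theorem}

Theorem~\ref{thm:polar} implies Theorem~\ref{thm:main}: at $x_1=\dots=x_r=1$ we have $\alpha_j(\sigma)=\nu_j$ for every $\sigma$, and it remains to divide by $r!$ and multiply by $\nu_1\cdots\nu_d$.

\subsection*{Plan of the proof}

All arithmetic is concentrated in Theorem~\ref{thm:J}, which packs the finite multiple zeta values into a Lie series $\mathcal J(e_0,e_1)$ satisfying two conjugacy relations. We state it in Section~\ref{sec:J} and prove it in Section~\ref{sec:charp}, which is independent of the sections between. In Section~\ref{sec:charged} we substitute for $e_0,e_1$ elements of an algebra of words whose letters carry linear forms in the $x_i$; the sums of Theorem~\ref{thm:polar} become coefficients of the substituted series. Section~\ref{sec:small} treats $r=1$ by hand, and Sections~\ref{sec:conj}--\ref{sec:star} carry out the same computation for all odd $r$.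

\section{A Lie series of finite multiple zeta values}\label{sec:J}

\subsection*{Lie elements and shuffles}

Let $R$ be a commutative $\mathbb Q$-algebra and consider noncommutative series, or polynomials truncated above some length, in finitely many letters over $R$. For such an element $f$ and a word $u$ we write $f(u)\in R$ for the coefficient of $u$, and we extend $u\mapsto f(u)$ linearly to combinations of words. Products are evaluated by cutting the word into a prefix and a suffix:
\begin{equation}\label{eq:cut}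
(fg)(u)=\sum_{u=u'u''}f(u')\,g(u'').
\end{equation}
The \emph{shuffle} $\mathrm{sh}(u,v)$ of two words is the sum of all words obtained by interleaving $u$ and $v$ while keeping the order of each, counted with multiplicity; it is extended bilinearly. A \emph{Lie element} is a series whose homogeneous parts are $R$-linear combinations of iterated commutators of letters. We use the following standard facts. Let $f,g$ be Lie elements.
\begin{itemize}
\item[(L1)] $f(\mathrm{sh}(u,v))=0$ for nonempty words $u,v$.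
\item[(L2)] $f(u^{\mathrm{rev}})=(-1)^{n+1}f(u)$ if $u$ has length $n$ and $u^{\mathrm{rev}}$ is $u$ read backwards.
\item[(L3)] $\Theta=\exp f$ satisfies $\Theta(\mathrm{sh}(u,v))=\Theta(u)\Theta(v)$ for all words $u,v$ (whose total length does not exceed the truncation).
\item[(L4)] The exponentials of Lie elements form a group (Baker--Campbell--Hausdorff). Moreover $e^{-f}ge^{f}=\sum_{n\ge0}\frac{1}{n!}(-\mathrm{ad}\,f)^n(g)$, and $e^{-f}\theta(e^{f})=\sum_{n\ge0}\frac{1}{(n+1)!}(-\mathrm{ad}\,f)^n(\theta f)$ for a derivation $\theta$.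
\end{itemize}
For (L1) and (L3), let $\Delta$ be the algebra homomorphism with $\Delta c=c\otimes1+1\otimes c$ for letters $c$. The coefficient of $u\otimes v$ in $\Delta f$ is $f(\mathrm{sh}(u,v))$; the relation $\Delta f=f\otimes1+1\otimes f$ passes from letters to commutators, and it gives $\Delta e^f=e^f\otimes e^f$. For (L2), the anti-automorphism with $c\mapsto-c$ acts as $-1$ on letters, hence on iterated commutators.

\subsection*{The series $\mathcal J$}

Let $L=\bigoplus_{m\ge1}L_m\subset\mathbb Z\langle e_0,e_1\rangle$ be the Lie ring generated by $e_0,e_1$, graded by degree. Each $L_m$ is a free abelian group of finite rank; for $m\ge2$ it is spanned by the brackets $[e_{i_1},[e_{i_2},\dots,[e_{i_{m-2}},[e_0,e_1]]\dots]]$. As $\mathcal A$ is a $\mathbb Q$-algebra, $L_m\otimes\mathcal A$ embeds in $\mathcal A\langle e_0,e_1\rangle$.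

\begin{theorem}\label{thm:J}
There are $\varphi,\psi\in\prod_{m\ge2}L_m\otimes\mathcal A$ such that the series $\mathcal J=e^{-\varphi}e_1e^{\varphi}\in\mathcal A\langle\langle e_0,e_1\rangle\rangle$ has the following properties.
\begin{itemize}
\item[(a)] $e_0-\mathcal J=e^{-\psi}(e_0-e_1)e^{\psi}$.
\item[(b)] For $\ell\ge1$ and $k_1,\dots,k_\ell\ge1$,
\[
\mathcal J\bigl(e_1e_0^{k_1-1}e_1\cdots e_1e_0^{k_\ell-1}e_1\bigr)=\zeta_{\mathcal A}(k_\ell,\dots,k_1)=(-1)^{k_1+\dots+k_\ell}\zeta_{\mathcal A}(k_1,\dots,k_\ell).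
\]
\end{itemize}
\end{theorem}

By (L4), $\mathcal J=e_1+\sum_{m\ge2}\mathcal J_m$ with $\mathcal J_m\in L_m\otimes\mathcal A$. Part (b) prescribes the coefficients of $\mathcal J$ on the words that begin and end with $e_1$; we shall never need the others. The theorem says that the decomposition $e_0=e_1+(e_0-e_1)$ deforms to $e_0=\mathcal J+(e_0-\mathcal J)$ with each summand conjugate to the original one. That $\varphi$ and $\psi$ start in degree two is what allows the substitution of the next section.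

\section{Charged letters}\label{sec:charged}

By Theorem~\ref{thm:J}(b), the exponent $k_j-1$ counts the letters $e_0$ between two consecutive letters $e_1$. To produce the factor $\alpha_j^{k_j-1}$, we let $e_0$ act as a grading operator: the letters that replace $e_1$ carry linear forms, and each $e_0$ returns the sum of the forms standing to its right.

From now on $r\ge1$ is fixed, and
\[
[r]=\{1,\dots,r\},\quad S^c=[r]\setminus S,\quad M_i=[r]\setminus\{i\},\quad x_S=\sum_{i\in S}x_i,\quad s=x_{[r]}.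
\]
We abbreviate $S\setminus\{i\}$ and $S\cup\{i\}$ to $S\setminus i$ and $S\cup i$.

\subsection*{The algebra $\mathcal W[h]$}

We shall divide by the forms $x_S$, and we need infinite sums of increasing degree in $x$. Each $x_S$ with $S\ne\emptyset$ is monic in one of the variables, hence not a zero divisor, so $\mathcal A[x_1,\dots,x_r]$ embeds in the $\mathbb Z$-graded ring $\mathcal A[x_1,\dots,x_r][x_S^{-1}:S\ne\emptyset]$. Let $R$ be the ring of formal sums $\sum_{n\ge n_0}f_n$, with $n_0\in\mathbb Z$ and $f_n$ homogeneous of degree $n$ in that ring. The \emph{order} of a nonzero element of $R$ is its lowest degree. A family of elements of $R$ in which only finitely many have order below any given bound has a well-defined sum, independent of the order of summation.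

Take a finite alphabet in which every letter $c$ has a \emph{charge} $\chi(c)$, an integral linear form in the $x_i$. The charge of a word is the sum of the charges of its letters, and a word of charge $0$ is \emph{neutral}. Let $\mathcal W$ be the free associative $R$-algebra on the alphabet modulo words of length greater than $r+3$ (the longest words that we need have length $r+3$), and let $\mathfrak L\subset\mathcal W$ be the $R$-module of Lie elements. Order and convergence in $\mathcal W$ are understood coefficientwise. In each length, $\mathfrak L$ is obtained by extension of scalars from a $\mathbb Q$-subspace of the span of the words, so it is cut out by $\mathbb Q$-linear conditions on coefficients and is closed under convergent sums.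

Let $\partial$ be the $R$-linear derivation of $\mathcal W$ with $\partial u=\chi(u)u$ for words $u$. It preserves $\mathfrak L$ and raises the order by at least one. We adjoin an element $h$ that commutes with $R$ and satisfies $[h,f]=\partial f$: the algebra $\mathcal W[h]=\bigoplus_{j\ge0}\mathcal Wh^j$ has the product $uh^j\cdot vh^l=uv\,(h+\chi(v))^jh^l$ for words $u,v$, which is associative because charges add. Thus $h$ moves to the right at the price of a shift:
\begin{equation}\label{eq:normal}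
h^{m_0}c_1h^{m_1}\cdots c_nh^{m_n}=c_1\cdots c_n\prod_{j=0}^{n}\bigl(h+\chi(c_{j+1}\cdots c_n)\bigr)^{m_j}.
\end{equation}

\subsection*{Substitution}

Let $b_0,b_1\in\mathfrak L$, put $a_0=h+b_0$, $a_1=b_1$, and let $f\mapsto f(a)$ be the homomorphism of $\mathcal A$-algebras $\mathcal A\langle e_0,e_1\rangle\to\mathcal W[h]$ with $e_0\mapsto a_0$, $e_1\mapsto a_1$. Since $h$ is not nilpotent, an arbitrary series cannot be evaluated at $(a_0,a_1)$. Lie series without linear term can.

\begin{lemma}\label{lem:subst}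
\begin{itemize}
\item[(a)] Let $f=\sum_{m\ge2}f_m$ with $f_m\in L_m\otimes\mathcal A$. Then $f_m(a)\in\mathfrak L$, the series $f(a)=\sum_mf_m(a)$ converges in $\mathfrak L$, and the coefficient in $f(a)$ of a letter of charge $0$ is zero.
\end{itemize}
Put $\mathcal J(a_0,a_1)=a_1+\sum_{m\ge2}\mathcal J_m(a)\in\mathfrak L$, $\Phi=\exp\varphi(a)$ and $\Psi=\exp\psi(a)$.
\begin{itemize}
\item[(b)] $\mathcal J(a_0,a_1)=\Phi^{-1}a_1\Phi$ and $a_0-\mathcal J(a_0,a_1)=\Psi^{-1}(a_0-a_1)\Psi$.
\item[(c)] Let $\mathcal W',\mathfrak L'$ belong to a second alphabet, and let $\rho\colon\mathcal W\to\mathcal W'$ be an $R$-algebra homomorphism that sends each letter $c$ to an element of $\mathfrak L'$ all of whose words have charge $\chi(c)$. Then $\rho\,\mathcal J(h+b_0,b_1)=\mathcal J(h+\rho b_0,\rho b_1)$.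
\item[(d)] For $v\in\mathfrak L$ we have $e^{-v}he^{v}\in h+\mathfrak L$ and $\mathcal J(e^{-v}a_0e^{v},e^{-v}a_1e^{v})=e^{-v}\mathcal J(a_0,a_1)e^{v}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) On $\mathfrak L$ we have $\mathrm{ad}\,a_0=\partial+\mathrm{ad}\,b_0$ and $\mathrm{ad}\,a_1=\mathrm{ad}\,b_1$. So the image of $[e_{i_1},[\dots,[e_0,e_1]\dots]]\in L_m$ is a sum of terms obtained from $b_1$ by applying $m-1$ operators, each of them $\partial$, $\mathrm{ad}\,b_0$ or $\mathrm{ad}\,b_1$; all these terms lie in $\mathfrak L$. Let $-\kappa\le0$ be a lower bound for the orders of $b_0,b_1$. A term with $n$ operators $\mathrm{ad}\,b$ has length at least $n+1$, so it vanishes unless $n+1\le r+3$, and its order is at least $(m-1-n)-\kappa(n+1)\ge m-(1+\kappa)(r+3)$. This gives convergence. Only the term $\partial^{m-1}b_1$ has a part of length one, and its coefficient at a letter $c$ is $\chi(c)^{m-1}b_1(c)$, with $m-1\ge1$.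

(b) By (L4), $\mathcal J_m$ is the sum of the terms $\frac1{n!}(-\mathrm{ad}\,\varphi_{m_1})\cdots(-\mathrm{ad}\,\varphi_{m_n})(e_1)$ with $m_1+\dots+m_n+1=m$. After substitution the terms with $n>r+2$ vanish, and for fixed $n$ the orders tend to infinity with $m_1+\dots+m_n$ by the estimate in (a). Summing over $m_1,\dots,m_n$ first gives $\sum_n\frac1{n!}(-\mathrm{ad}\,\varphi(a))^n(a_1)=\Phi^{-1}a_1\Phi$. For the second relation, Theorem~\ref{thm:J}(a) expresses $-\mathcal J_m$ for $m\ge2$ in the same way through $\psi$ and $e_0-e_1$. Here $[\psi_{m'}(a),a_0-a_1]=-\partial\psi_{m'}(a)+[\psi_{m'}(a),b_0-b_1]\in\mathfrak L$, so the terms with $n>r+3$ vanish and the same rearrangement applies.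

(c) The map $\rho$ commutes with $\partial$, so it extends to $\mathcal W[h]\to\mathcal W'[h]$ with $h\mapsto h$, and the identity holds for each $\mathcal J_m$. On the basis of words $\rho$ is a finite matrix over $R$, so it commutes with convergent sums.

(d) By (L4), $e^{-v}he^v=h+e^{-v}\partial(e^v)\in h+\mathfrak L$. Conjugation by $e^v$ is an automorphism of $\mathcal W[h]$, so the identity holds for each $\mathcal J_m$, and on $\mathcal W$ it is again a finite matrix over $R$.
\end{proof}

\subsection*{The two alphabets}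

In both cases we use letters $A_1,\dots,A_r,B,C$ with $\chi(A_i)=x_i$, $\chi(B)=0$, $\chi(C)=-s$. We put $N_0=A_1+\dots+A_r+B$, and $N$ is the sum of all letters of the alphabet.
\begin{itemize}
\item \emph{Non-star case.} There are no other letters, so $N=N_0+C$. We take $a_0=h$, $a_1=N$.
\item \emph{Star case.} There are further letters $F_1,\dots,F_r$ with $\chi(F_i)=x_i$. With $F=\sum_iF_i$ we have $N=N_0+F+C$. We take $a_0=h+N_0$, $a_1=N$.
\end{itemize}
Write $J=\mathcal J(a_0,a_1)$. Since $\Psi^{-1}h\Psi=h+\Psi^{-1}\partial\Psi$, Lemma~\ref{lem:subst}(b) becomes a pair of identities in $\mathcal W$: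
\begin{align}
\Phi J&=N\Phi&&\text{(both cases)},\label{eq:Phi}\\
\Psi J&=N\Psi-\partial\Psi&&\text{(non-star case)},\label{eq:PsiN}\\
\Psi J&=\Psi N_0+(F+C)\Psi-\partial\Psi&&\text{(star case)}.\label{eq:PsiS}
\end{align}
In both cases
\begin{equation}\label{eq:letters}
J(c)=1\quad\text{and}\quad\Psi(c)=0\qquad\text{for every letter }c.
\end{equation}
Indeed, \eqref{eq:Phi} at $c$ reads $J(c)=1$. Then \eqref{eq:PsiN} or \eqref{eq:PsiS} at $c$ reads $1=1-\chi(c)\Psi(c)$, so $\Psi(c)=0$ for $c\ne B$ because $\chi(c)$ is invertible in $R$. Finally $\Psi(B)$ is the coefficient of $B$ in $\psi(a)$, which vanishes by Lemma~\ref{lem:subst}(a).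

\subsection*{Neutral words}

\begin{proposition}\label{prop:dict}
Let $c_1\cdots c_{n+1}$ be a neutral word with $1\le n\le r+2$, and put $\alpha_j=\chi(c_1\cdots c_j)$. In the non-star case let $\zeta=\zeta_{\mathcal A}$. In the star case let $\zeta=\zeta_{\mathcal A}^\star$ and assume that $c_1=F_i$, $c_{n+1}=C$ and $c_2,\dots,c_n\in\{A_1,\dots,A_r,B\}$. Then
\[
J(c_1\cdots c_{n+1})=(-1)^n\sum_{k_1,\dots,k_n\ge1}\ \prod_{j=1}^n\alpha_j^{k_j-1}\,\zeta(k_1,\dots,k_n).
\]
\end{proposition}

\begin{proof}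
Each $\mathcal J_m(a)$ lies in $\mathcal W$. So we may expand $\mathcal J_m$ into words in $e_0,e_1$, substitute, move $h$ to the right by \eqref{eq:normal}, and keep only the part free of $h$. A product $h^{m_0}c_1h^{m_1}\cdots c_{n+1}h^{m_{n+1}}$ then contributes $\prod_j\chi(c_{j+1}\cdots c_{n+1})^{m_j}$. By neutrality the forms here are $0,-\alpha_1,\dots,-\alpha_n,0$, so the contribution is zero unless $m_0=m_{n+1}=0$, and then it is $\prod_{j=1}^n(-\alpha_j)^{k_j-1}$ with $k_j=m_j+1$.

In the non-star case each $h$ comes from $e_0$ and each letter from $e_1$, so the product arises from the word $e_1e_0^{k_1-1}e_1\cdots e_0^{k_n-1}e_1$ alone, whose coefficient in $\mathcal J$ is $(-1)^{k_1+\dots+k_n}\zeta_{\mathcal A}(k_1,\dots,k_n)$. The signs multiply to $(-1)^n$.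

In the star case each $h$ comes from $e_0$, the letters $F_i$ and $C$ come from $e_1$, and each inner letter comes from $e_0$ or from $e_1$, since $N_0$ occurs in both $a_0$ and $a_1$. The relevant coefficient is therefore
\[
\mathcal J\bigl(e_1e_0^{k_1-1}(e_0+e_1)e_0^{k_2-1}\cdots(e_0+e_1)e_0^{k_n-1}e_1\bigr).
\]
Choosing $e_0$ in an inner factor gives $e_0^{k_j-1}e_0e_0^{k_{j+1}-1}=e_0^{k_j+k_{j+1}-1}$, which merges two arguments into their sum and keeps the weight. By \eqref{eq:merge} the coefficient is $(-1)^{k_1+\dots+k_n}\zeta_{\mathcal A}^\star(k_1,\dots,k_n)$.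
\end{proof}

For $S\subset[r]$ let $A_S$ be the sum, over all orderings of $S$, of the products of the letters $A_i$, $i\in S$; thus $A_\emptyset=1$ and $A_S=\sum_{i\in S}A_iA_{S\setminus i}$ for $S\ne\emptyset$. In \eqref{eq:cut}, the cuts that fall in a block $A_S$ or at its ends produce exactly the pairs $(A_V,A_{S\setminus V})$, $V\subset S$. We use this in every evaluation below.

The word $A_{\sigma(1)}BA_{\sigma(2)}\cdots A_{\sigma(r)}BC$ is neutral, of length $r+3$, and its proper prefixes have charges $\alpha_1(\sigma),\dots,\alpha_d(\sigma)$: the uncharged letter $B$ repeats a partial sum, and $C$ restores neutrality. The same holds with $F_{\sigma(1)}$ in place of $A_{\sigma(1)}$. Grouping permutations by $i=\sigma(1)$, put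
\[
T=\sum_{i=1}^rx_i\,J(A_iBA_{M_i}BC)\quad\text{(non-star)},\qquad
T^\star=\sum_{i=1}^rx_i\,J(F_iBA_{M_i}BC)\quad\text{(star)}.
\]
By Proposition~\ref{prop:dict}, the homogeneous part of degree $k-d+1$ of $(-1)^dT$, respectively $(-1)^dT^\star$, is the left side of Theorem~\ref{thm:polar}. Hence \emph{Theorem~\ref{thm:polar} is equivalent to $T=0$ and $T^\star=0$ for odd $r$.}

\section{The case $r=1$ by hand}\label{sec:small}

Take the non-star case with $r=1$: the letters are $A,B,C$, of charges $x,0,-x$. By Proposition~\ref{prop:dict}, the coefficients $J(AC)$, $J(ABC)$, $J(ABBC)$ are, up to sign, the generating series of the sums in Lemma~\ref{lem:sum} for $\zeta_{\mathcal A}$ in depths one, two, three. We rederive their vanishing from \eqref{eq:Phi}, \eqref{eq:PsiN}, \eqref{eq:letters} alone.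

\emph{Depth one.} At the neutral word $AC$, \eqref{eq:PsiN} reads $J(AC)+\Psi(A)J(C)=\Psi(C)$, so $J(AC)=0$.

\emph{Depth two.} At the neutral word $ABC$, \eqref{eq:PsiN} reads $J(ABC)+\Psi(AB)=\Psi(BC)$. The words $AB$ and $BC$ are charged, and there \eqref{eq:PsiN} can be solved for $\Psi$: it gives $J(AB)=-x\Psi(AB)$ and $J(BC)=x\Psi(BC)$. Hence $xJ(ABC)=J(AB)+J(BC)$. Now the other conjugacy enters: \eqref{eq:Phi} at a word $cc'$ reads $J(cc')=\Phi(c')-\Phi(c)$, so
\[
xJ(ABC)=\Phi(C)-\Phi(A)=J(AC)=0 .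
\]
This is the pattern of the whole proof. The $\Psi$-equation at a neutral word expresses the wanted coefficient through values of $\Psi$ on shorter, charged words; on these the same equation eliminates $\Psi$; and the conjugacy to $N$ shows that what remains is zero.

\emph{A better form of the $\Psi$-equation.} On longer words the elimination of $\Psi$ by \eqref{eq:PsiN} is awkward, because $\Psi$ stands to the left of $J$ and to the right of $N$. We bring both to the same side. For any $r$, in the non-star case, put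
\begin{equation}\label{eq:Qdef}
\Theta=\Phi\Psi^{-1}\in\exp\mathfrak L,\qquad Q=\Psi J\Psi^{-1}=\Theta^{-1}N\Theta\in\mathfrak L,\qquad q=Q-N .
\end{equation}
Then $Q\Psi=\Psi J=N\Psi-\partial\Psi$, that is,
\begin{equation}\label{eq:q}
(q\Psi)(u)=-\chi(u)\Psi(u)\qquad\text{for all words }u .
\end{equation}
From $\Theta Q=N\Theta$ at a letter we get $Q(c)=1$, so $q$ vanishes on letters and agrees with $Q$ on longer words. On charged words \eqref{eq:q} computes $\Psi$ from $Q$; on neutral words it is a constraint on $Q$.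

\emph{Depth three.} At $ABBC$, \eqref{eq:PsiN} reads
\[
J(ABBC)+\Psi(AB)J(BC)+\Psi(ABB)=\Psi(BBC).
\]
Since $q$ and $\Psi$ vanish on letters, \eqref{eq:q} gives $Q(u)=-\chi(u)\Psi(u)$ for words $u$ of length two or three. So $x\Psi(AB)=-Q(AB)$, $x\Psi(ABB)=-Q(ABB)$, $x\Psi(BBC)=Q(BBC)$, $Q(BC)=x\Psi(BC)=J(BC)$ and $Q(ABC)=0$. Therefore
\[
T=xJ(ABBC)=Q(BBC)+Q(AB)Q(BC)+Q(ABB).
\]
Next, $(\Theta Q)(cu)=(N\Theta)(cu)=\Theta(u)$ does not depend on the first letter $c$. At $AB$ this gives $Q(AB)=\Theta(B)-\Theta(A)$. At $ABB$ it gives $Q(ABB)=\Theta(BB)-\Theta(AB)$, because $Q(BB)=0$ by (L2). Comparing the words $BBC$ and $ABC$ gives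
\[
Q(BBC)+\Theta(B)Q(BC)+\Theta(BB)=Q(ABC)+\Theta(A)Q(BC)+\Theta(AB),
\]
that is, $Q(BBC)=-Q(AB)Q(BC)-Q(ABB)$. Hence $T=0$.

For general $r$ the three relations just used become parts (a), (c), (d) of Lemma~\ref{lem:conj}, and $Q(BB)=0$ becomes $Q(BA_{M_i}B)=0$, which needs $|M_i|=r-1$ even. The factor $x_i$ in $T$, that is, $x_{\sigma(1)}$ in Theorem~\ref{thm:polar}, is up to sign the charge of the word $BA_{M_i}BC$ left after deleting the first letter; it is the factor with which \eqref{eq:q} delivers $\Psi(BA_{M_i}BC)$.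

\section{Conjugates of the sum of all letters}\label{sec:conj}

Charges play no role in this section. For disjoint $S,S'$ we have $\mathrm{sh}(A_S,A_{S'})=A_{S\sqcup S'}$; sorting by the set $V$ of letters of $A_{S'}$ that are placed before $B$, we obtain
\begin{equation}\label{eq:shuffle}
\mathrm{sh}(A_SB,A_{S'})=\sum_{V\subset S'}A_{S\sqcup V}BA_{S'\setminus V}.
\end{equation}

\begin{lemma}\label{lem:lie}
Let $Q\in\mathfrak L$.
\begin{itemize}
\item[(a)] $Q(A_S)=0$ for $|S|\ge2$.
\item[(b)] $Q(A_SBA_{S'})=(-1)^{|S'|}Q(A_{S\sqcup S'}B)$ for disjoint $S,S'$.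
\item[(c)] $Q(BA_MB)=0$ for $|M|$ even.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $A_S=\mathrm{sh}(A_i,A_{S\setminus i})$ for $i\in S$; use (L1). (b) We induct on $|S'|$, for all $S$ at once. For $S'\ne\emptyset$, (L1) and \eqref{eq:shuffle} give
\[
Q(A_SBA_{S'})=-\sum_{\emptyset\ne V\subset S'}Q(A_{S\sqcup V}BA_{S'\setminus V})=-Q(A_{S\sqcup S'}B)\sum_{\emptyset\ne V\subset S'}(-1)^{|S'\setminus V|},
\]
and the last sum is $-(-1)^{|S'|}$ because the sum over all $V\subset S'$ is zero. (c) $BA_MB$ is invariant under reversal and has even length, so $Q(BA_MB)=-Q(BA_MB)$ by (L2).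
\end{proof}

\begin{lemma}\label{lem:conj}
In either alphabet, let $\Theta\in\exp\mathfrak L$ and $Q=\Theta^{-1}N\Theta\in\mathfrak L$. Put
\[
\mu_S=Q(A_SB),\qquad\Lambda=\sum_{j=1}^r\Theta(BA_{M_j}B)-\Theta(A_{[r]}B).
\]
Then $Q(c)=1$ for every letter $c$, in particular $\mu_\emptyset=1$, and:
\begin{itemize}
\item[(a)] $(-1)^{|S|}\mu_S=\Theta(A_S)-\sum_{i\in S}\Theta(BA_{S\setminus i})$ for all $S\subset[r]$;
\item[(b)] if $r$ is odd, $\sum_{\emptyset\ne S\subsetneq[r]}(-1)^{|S|}\mu_S\mu_{S^c}=0$;
\item[(c)] if $r$ is odd, $Q(A_iBA_{M_i}B)=\Lambda$ for every $i$;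
\item[(d)] $\sum_{i}Q(BA_{M_i}BC)=\sum_{S\subset[r]}(-1)^{|S|}\mu_S\,Q(A_{S^c}BC)-\Lambda$.
\end{itemize}
\end{lemma}

The point of (c) is that the value does not depend on $i$, so that it survives the weighting by the $x_i$.

\begin{proof}
Everything rests on $\Theta Q=N\Theta$, which says that
\begin{equation}\label{eq:first}
(\Theta Q)(cu)=\Theta(u)\qquad\text{for every letter $c$ and word $u$}.
\end{equation}
For $u=\emptyset$ this is $Q(c)=1$.

(a) For $S=\emptyset$ both sides are $1$. For $S\ne\emptyset$ apply \eqref{eq:first} to $BA_S$. By Lemma~\ref{lem:lie}(a), a suffix $A_U$ contributes only if $|U|=1$, so $Q(BA_S)+\sum_{i\in S}\Theta(BA_{S\setminus i})=\Theta(A_S)$, and $Q(BA_S)=(-1)^{|S|}\mu_S$ by Lemma~\ref{lem:lie}(b).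

(b) The involution $S\leftrightarrow S^c$ changes the sign of each term, as $|S|+|S^c|$ is odd.

(d) By \eqref{eq:first}, $\sum_i(\Theta Q)(BA_{M_i}BC)=\sum_i\Theta(A_{M_i}BC)=(\Theta Q)(A_{[r]}BC)$. Expanding both ends by \eqref{eq:cut}, with $S=V\cup i$ for the prefix $BA_V$ on the left, we get
\begin{multline*}
\sum_iQ(BA_{M_i}BC)+\sum_{S\ne\emptyset}\sum_{i\in S}\Theta(BA_{S\setminus i})\,Q(A_{S^c}BC)+\sum_i\Theta(BA_{M_i}B)\\
=\sum_{S\subset[r]}\Theta(A_S)\,Q(A_{S^c}BC)+\Theta(A_{[r]}B),
\end{multline*}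
and (a) gives the claim.

(c) Apply \eqref{eq:first} to $A_iBA_{M_i}B$. The prefix $A_i$ contributes $\Theta(A_i)Q(BA_{M_i}B)=0$ by Lemma~\ref{lem:lie}(c), since $|M_i|=r-1$ is even. Hence
\begin{equation}\label{eq:c-start}
Q(A_iBA_{M_i}B)=\Theta(BA_{M_i}B)-\sum_{V\subset M_i}\Theta(A_iBA_V)\,\mu_{M_i\setminus V}.
\end{equation}
To evaluate the last sum we express everything through $b_S=\Theta(A_SB)$ and $\eta_S=\Theta(A_S)=\prod_{j\in S}\Theta(A_j)$, where the product formula is (L3). By (L3) and \eqref{eq:shuffle}, $b_S\eta_{S'}=\sum_{V\subset S'}\Theta(A_{S\sqcup V}BA_{S'\setminus V})$. This inverts to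
\begin{equation}\label{eq:oneB}
\Theta(A_SBA_{S'})=\sum_{U\subset S'}(-1)^{|U|}\eta_{S'\setminus U}\,b_{S\sqcup U},
\end{equation}
since the right side equals $\sum_{V\subset S'}\Theta(A_{S\sqcup V}BA_{S'\setminus V})\sum_{U\subset V}(-1)^{|U|}$. We also need, for $|M|$ even,
\begin{equation}\label{eq:twoB}
2\,\Theta(BA_MB)=\sum_{S\sqcup S'=M}(-1)^{|S|}b_Sb_{S'} .
\end{equation}
Indeed, sorting $\mathrm{sh}(A_SB,A_{S'}B)$ by the origin of its last letter and using \eqref{eq:shuffle}, we find
\[
b_Sb_{S'}=\sum_{U\subset S'}\Theta(A_{S\sqcup U}BA_{S'\setminus U}B)+\sum_{U\subset S}\Theta(A_{S'\sqcup U}BA_{S\setminus U}B).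
\]
In the alternating sum, $\Theta(A_VBA_{M\setminus V}B)$ has the coefficient $\sum_{S\subset V}(-1)^{|S|}+(-1)^{|M|}\sum_{S'\subset V}(-1)^{|S'|}$, which is $2$ for $V=\emptyset$ and $0$ otherwise.

Sums over decompositions of a set are products of generating functions in the ring $R[\xi_1,\dots,\xi_r]/(\xi_1^2,\dots,\xi_r^2)$. Put $\xi_S=\prod_{j\in S}\xi_j$, $\xi_+=\sum_j\xi_j$, and
\[
b=\sum_Sb_S\xi_S,\qquad\mu=\sum_S\mu_S\xi_S,\qquad\eta=\sum_S\eta_S\xi_S=\prod_j\bigl(1+\Theta(A_j)\xi_j\bigr).
\]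
For $f$ in this ring, $[\xi_S]f$ is the coefficient of $\xi_S$; $\bar f(\xi)=f(-\xi)$; and $\delta_if=\sum_{U\not\ni i}([\xi_{U\cup i}]f)\,\xi_U$, so that $\delta_i(ff')\equiv f\,\delta_if'+f'\,\delta_if$ modulo $\xi_i$. Note that $\eta\bar\eta=1$. By \eqref{eq:oneB} with $S=\emptyset$, $\sum_S\Theta(BA_S)\xi_S=\eta\bar b$. So (a) reads $\bar\mu=\eta(1-\xi_+\bar b)$, that is, $\mu=\bar\eta(1+\xi_+b)$. By \eqref{eq:oneB} with $S=\{i\}$ and
\begin{equation}\label{eq:deltab}
\delta_i\bar b=-\sum_{U\not\ni i}(-1)^{|U|}b_{U\cup i}\,\xi_U ,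
\end{equation}
we have $\sum_{V\not\ni i}\Theta(A_iBA_V)\xi_V\equiv-\eta\,\delta_i\bar b$ modulo $\xi_i$. In \eqref{eq:c-start} the factors $\eta$ and $\bar\eta$ cancel, and with $M_{ij}=[r]\setminus\{i,j\}$ we obtain
\[
Q(A_iBA_{M_i}B)=\Theta(BA_{M_i}B)+[\xi_{M_i}]\,\delta_i\bar b+\sum_{j\ne i}[\xi_{M_{ij}}]\,b\,\delta_i\bar b .
\]
The middle term is $-(-1)^{r-1}b_{[r]}=-\Theta(A_{[r]}B)$. By \eqref{eq:deltab}, $\overline{\delta_i\bar b}=-\delta_ib$, so $\overline{b\,\delta_i\bar b}=-\bar b\,\delta_ib$. Since $|M_{ij}|=r-2$ is odd, the bar changes the sign of the coefficient of $\xi_{M_{ij}}$, and so $[\xi_{M_{ij}}]\,b\,\delta_i\bar b=[\xi_{M_{ij}}]\,\bar b\,\delta_ib$. Each of the two is half their sum: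
\[
[\xi_{M_{ij}}]\,b\,\delta_i\bar b=\tfrac12[\xi_{M_{ij}}]\,\delta_i(b\bar b)=\tfrac12[\xi_{M_j}]\,b\bar b=\Theta(BA_{M_j}B)
\]
by \eqref{eq:twoB}, as $|M_j|$ is even. Adding up gives $\Lambda$.
\end{proof}

In the next two sections the parity of $r$ enters only through Lemma~\ref{lem:conj}(b), (c) and Lemma~\ref{lem:lie}(c) for $M=M_i$.

\section{The non-star case}\label{sec:nonstar}

Let $r$ be odd and let $\Theta,Q,q$ be as in \eqref{eq:Qdef}. Lemma~\ref{lem:conj} applies to $(\Theta,Q)$ and defines $\mu_S$ and $\Lambda$. By Lemma~\ref{lem:lie}, $q(A_U)=0$ for all $U$, $q(B)=0$, and $q(A_SBA_{S'})=(-1)^{|S'|}\mu_{S\sqcup S'}$ if $S\sqcup S'\ne\emptyset$.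

\subsection*{Reduction to charged words}

Evaluate \eqref{eq:PsiN} at the neutral word $A_iBA_{M_i}BC$. The prefixes are $\emptyset$, $A_i$, $A_iBA_V$ with $V\subset M_i$, and $A_iBA_{M_i}B$. With $\Psi(A_i)=0$ and $J(C)=1$,
\[
J(A_iBA_{M_i}BC)+\sum_{V\subset M_i}\Psi(A_iBA_V)\,J(A_{M_i\setminus V}BC)+\Psi(A_iBA_{M_i}B)=\Psi(BA_{M_i}BC).
\]
Multiplying by $x_i$ and summing over $i$, with $S=V\cup i$, we get
\begin{equation}\label{eq:T}
T=\sum_ix_i\Psi(BA_{M_i}BC)-\sum_{S\ne\emptyset}\Bigl(\sum_{i\in S}x_i\Psi(A_iBA_{S\setminus i})\Bigr)J(A_{S^c}BC)-\sum_ix_i\Psi(A_iBA_{M_i}B).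
\end{equation}
We express each term through $Q$ by means of \eqref{eq:q}, in which $q$ is evaluated on the prefix and $\Psi$ on the suffix.

\subsection*{Words without $C$}

Let $U\ne\emptyset$. At $A_U$ and at $A_UB$ the prefixes $A_V$ contribute nothing, so \eqref{eq:q} gives
\begin{equation}\label{eq:N1}
\Psi(A_U)=0,\qquad\Psi(A_UB)=-\mu_U/x_U .
\end{equation}
Let $i\in S$. At $A_iBA_{S\setminus i}$, of charge $x_S$, only the full word contributes as a prefix, by $q(A_i)=0$ and \eqref{eq:N1}. So $(-1)^{|S|-1}\mu_S=-x_S\Psi(A_iBA_{S\setminus i})$, and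
\begin{equation}\label{eq:N2}
\sum_{i\in S}x_i\Psi(A_iBA_{S\setminus i})=(-1)^{|S|}\mu_S .
\end{equation}
At $A_iBA_{M_i}B$, of charge $s$, a prefix $A_iBA_{S\setminus i}$ with $i\in S\subsetneq[r]$ contributes $(-1)^{|S|-1}\mu_S\cdot(-\mu_{S^c}/x_{S^c})$, the prefix with $S=[r]$ contributes a multiple of $\Psi(B)=0$, and the full word contributes $\Lambda$ by Lemma~\ref{lem:conj}(c). Thus
\[
-s\Psi(A_iBA_{M_i}B)=\Lambda+\sum_{i\in S\subsetneq[r]}(-1)^{|S|}\mu_S\mu_{S^c}/x_{S^c}.
\]
Multiply by $x_i/s$ and sum over $i$. The term of $S$ acquires the factor $x_S/s$, and $\frac{x_S}{s\,x_{S^c}}=\frac1{x_{S^c}}-\frac1s$. The part with $\frac1s$ vanishes by Lemma~\ref{lem:conj}(b), so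
\begin{equation}\label{eq:N3}
-\sum_ix_i\Psi(A_iBA_{M_i}B)=\Lambda+\sum_{\emptyset\ne S\subsetneq[r]}(-1)^{|S|}\mu_S\mu_{S^c}/x_{S^c}.
\end{equation}

\subsection*{Words ending in $C$}

The word $A_{S^c}BC$ has charge $-x_S$; put $P_S=\Psi(A_{S^c}BC)$ for $S\ne\emptyset$. In \eqref{eq:q} the prefixes $A_V$ contribute nothing and $A_{S^c}B$ contributes a multiple of $\Psi(C)=0$. Hence
\begin{equation}\label{eq:N4}
x_SP_S=Q(A_{S^c}BC)\quad(S\ne\emptyset),\qquad Q(A_{[r]}BC)=0 .
\end{equation}
At $BA_{M_i}BC$, of charge $-x_i$, the prefixes $B$ and $BA_{M_i}B$ contribute nothing, as $q(B)=\Psi(C)=0$, and $M_i\setminus V=(V\cup i)^c$, so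
\begin{equation}\label{eq:N5}
x_i\Psi(BA_{M_i}BC)=Q(BA_{M_i}BC)+\sum_{\emptyset\ne V\subset M_i}(-1)^{|V|}\mu_VP_{V\cup i}.
\end{equation}
Finally we need $J$ itself on $A_{S^c}BC$, $S\ne\emptyset$. There the left side of \eqref{eq:PsiN} is $J(A_{S^c}BC)+\Psi(A_{S^c}B)$ by \eqref{eq:N1}, and the right side is $\sum_{i\notin S}P_{S\cup i}+x_SP_S$; for $S=[r]$ the term $(N\Psi)(BC)=\Psi(C)$ is zero, in agreement with the empty sum. By \eqref{eq:N1}, \eqref{eq:N4} and $\Psi(B)=0$,
\begin{equation}\label{eq:N6}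
J(A_{S^c}BC)=\varepsilon_S+\sum_{i\notin S}P_{S\cup i}+Q(A_{S^c}BC),
\end{equation}
where $\varepsilon_S=\mu_{S^c}/x_{S^c}$ for $S\ne[r]$ and $\varepsilon_{[r]}=0$.

\subsection*{Conclusion}

Insert \eqref{eq:N5}, \eqref{eq:N2}, \eqref{eq:N6} and \eqref{eq:N3} into \eqref{eq:T}. The terms $(-1)^{|S|}\mu_SP_{S\cup i}$ with $S\ne\emptyset$, $i\notin S$ occur with sign $+$ in the first sum and $-$ in the second. The terms $(-1)^{|S|}\mu_S\mu_{S^c}/x_{S^c}$ occur with sign $-$ in the second sum and $+$ in the third. What remains is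
\[
T=\sum_iQ(BA_{M_i}BC)-\sum_{S\ne\emptyset}(-1)^{|S|}\mu_S\,Q(A_{S^c}BC)+\Lambda .
\]
By Lemma~\ref{lem:conj}(d) this equals the term $S=\emptyset$ of that lemma, namely $Q(A_{[r]}BC)$, which is zero by \eqref{eq:N4}. Hence $T=0$.

\section{The star case}\label{sec:star}

Let $r$ be odd. On words in the $A_i$ and $B$, equation \eqref{eq:PsiS} reads $\Psi J=\Psi N_0-\partial\Psi$, with $\Psi$ on the same side of $J$ and $N_0$, so no preliminary conjugation is needed. We apply Lemma~\ref{lem:conj} to $\Theta=\Phi$, $Q=J$, which is allowed by \eqref{eq:Phi}; now $\mu_S=J(A_SB)$, and $\Lambda$ is formed with $\Phi$. Put $q=J-N_0$. On words in the $A_i$ and $B$, $q$ vanishes on letters and agrees with $J$ in length at least two.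

\subsection*{Removing the letter $F_i$}

The new difficulty is the first letter $F_i$, about which Lemma~\ref{lem:conj} says nothing. It has the charge of $A_i$, but it enters only through $a_1$, while $A_i$ enters through $a_0$ and $a_1$. The difference is a letter entering only through $a_0$, and such a letter can be absorbed into $h$ by a conjugation, because its charge $x_i$ is invertible.

\begin{lemma}\label{lem:F}
For a word $u$ of length at most $r$ in the letters $A_j$ $(j\ne i)$ and $B$,
\[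
x_iJ(F_iBu)=x_iJ(A_iBu)-J(A_iu)+J(Bu).
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:subst}(c) we may set $C$ and the $F_j$, $j\ne i$, equal to zero; then $J=\mathcal J(h+N_0,N_0+F_i)$. Let $\mathcal F$ be the ideal spanned by the words containing $F_i$; both $\mathcal F$ and $\mathcal F^2$ are stable under $\partial$. Put $J_0=\mathcal J(h+N_0,N_0)$; it involves only the $A_j$ and $B$, and agrees with $J$ on words in these letters, again by Lemma~\ref{lem:subst}(c).

Write each $\mathcal J_m$ as a combination of iterated brackets, substitute $h+N_0+y_0$ and $N_0+y_1$ with $y_0,y_1\in\mathfrak L\cap\mathcal F$, and expand multilinearly. The terms with no $y$ add up to $J_0$, and those with two or more lie in $\mathcal F^2$. So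
\begin{equation}\label{eq:D}
\mathcal J(h+N_0+y_0,N_0+y_1)\equiv J_0+D_0(y_0)+D_1(y_1)\pmod{\mathcal F^2},
\end{equation}
where $D_0$, $D_1$ collect the terms with exactly one $y$. They converge by the estimate in Lemma~\ref{lem:subst}(a), they are $R$-linear because $R$ is central, and they map $\mathfrak L\cap\mathcal F^2$ into $\mathcal F^2$. Put $D=D_0+D_1$.

Let $v=F_i/x_i\in\mathfrak L$, so that $[h,v]=F_i$. Modulo $\mathcal F^2$, conjugation by $e^v$ is $f\mapsto f+[f,v]$. It sends $h+N_0$ to $h+N_0+F_i+[N_0,v]$, $N_0$ to $N_0+[N_0,v]$, and $J_0$ to $J_0+[J_0,v]$. By Lemma~\ref{lem:subst}(d) and \eqref{eq:D}, $D_0(F_i)+D([N_0,v])\equiv[J_0,v]$, hence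
\[
D_1(F_i)\equiv D(F_i)-[J_0,v]+D([N_0,v])\pmod{\mathcal F^2}.
\]
We compare the coefficients of $F_iBu$, a word with a single $F_i$.

\emph{The term $D_1(F_i)$.} By \eqref{eq:D} with $y_0=0$, $y_1=F_i$, the coefficient is $J(F_iBu)$.

\emph{The term $D(F_i)$.} The homomorphism $A_i\mapsto A_i+F_i$, fixing the other letters, respects charges and sends $J_0$ to $\mathcal J(h+N_0+F_i,N_0+F_i)\equiv J_0+D(F_i)$. The word $F_iBu$ arises only from $A_iBu$, once. The coefficient is $J(A_iBu)$.

\emph{The term $-[J_0,v]=vJ_0-J_0v$.} The words of $J_0v$ end in $F_i$, so the coefficient is $J(Bu)/x_i$.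

\emph{The term $D([N_0,v])=x_i^{-1}\sum_cD([c,F_i])$}, with $c$ running over $A_1,\dots,A_r,B$. Fix $c$, let $E$ be a new letter of charge $\chi(c)+x_i$, and let $K=\mathcal J(h+N_0+E,N_0+E)$ in the letters $A_j,B,E$. The homomorphism $E\mapsto[c,F_i]$ sends $K$ to $J_0+D([c,F_i])$ modulo $\mathcal F^2$, and it sends a word $u_1Eu_2$ with a single $E$ to $u_1cF_iu_2-u_1F_icu_2$. The word $F_iBu$ occurs only for $c=B$, $u_1=\emptyset$, $u_2=u$, with sign $-$. For $c=B$ the letter $E$ has charge $x_i$, so $K$ is the image of $J_0$ under $A_i\mapsto A_i+E$, and $K(Eu)=J(A_iu)$. The coefficient is $-J(A_iu)/x_i$.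
\end{proof}

\subsection*{Reduction to charged words}

Put $j_U=J(A_UBC)$ and, for $S\ne\emptyset$, $\nu_S=\sum_{i\in S}x_i\Psi(F_iBA_{S\setminus i})$. At words ending in $C$ the term $\Psi N_0$ of \eqref{eq:PsiS} vanishes. At the neutral word $F_iBA_{M_i}BC$, with $\Psi(F_i)=0$ and $J(C)=1$, \eqref{eq:PsiS} reads
\[
J(F_iBA_{M_i}BC)+\sum_{V\subset M_i}\Psi(F_iBA_V)\,j_{M_i\setminus V}+\Psi(F_iBA_{M_i}B)=\Psi(BA_{M_i}BC).
\]
Multiplying by $x_i$ and summing gives
\begin{equation}\label{eq:Tstar}
T^\star=\sum_ix_i\Psi(BA_{M_i}BC)-\sum_{S\ne\emptyset}\nu_S\,j_{S^c}-\sum_ix_i\Psi(F_iBA_{M_i}B).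
\end{equation}

\subsection*{Words in the $A_i$ and $B$}

Here $(\Psi q)(u)=-\chi(u)\Psi(u)$, with $\Psi$ on the prefix and $q$ on the suffix. By Lemma~\ref{lem:lie}, $q(A_U)=0$ for all $U$, and $q(A_UB)=\mu_U$ for $U\ne\emptyset$. At $A_U$ all suffixes are of the form $A_V$; at $A_{[r]}B$ only the empty prefix then survives; at $BA_U$ only the full word survives as a suffix. Thus
\begin{equation}\label{eq:S1}
\Psi(A_U)=0\ \ (U\ne\emptyset),\qquad\Psi(A_{[r]}B)=-\mu_{[r]}/s,\qquad x_U\Psi(BA_U)=-q(BA_U)\ \ (\text{all }U).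
\end{equation}
At $BA_{M_i}B$ the full word has $q(BA_{M_i}B)=0$ by Lemma~\ref{lem:lie}(c), and $q(B)=0$, so
\begin{equation}\label{eq:S2}
x_{M_i}\Psi(BA_{M_i}B)=-\sum_{V\subsetneq M_i}\Psi(BA_V)\,\mu_{M_i\setminus V}.
\end{equation}

\subsection*{Words beginning with $F_i$}

Let $u\ne\emptyset$ be a word in the $A_j$ and $B$, and evaluate \eqref{eq:PsiS} at $F_iu$. On the nonempty suffixes of $u$ write $J=N_0+q$. The contribution of $N_0$ cancels against $\Psi N_0$, the prefix $F_i$ has $\Psi(F_i)=0$, and $((F+C)\Psi)(F_iu)=\Psi(u)$. Hence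
\begin{equation}\label{eq:S3}
\chi(F_iu)\,\Psi(F_iu)=\Psi(u)-J(F_iu)-\sum_{u=u'u'',\ u',u''\ne\emptyset}\Psi(F_iu')\,q(u'').
\end{equation}

First let $i\in S$ and $u=BA_{S\setminus i}$. The last sum vanishes since $q(A_U)=0$, so $x_S\nu_S=\sum_{i\in S}x_i\Psi(BA_{S\setminus i})-\sum_{i\in S}x_iJ(F_iBA_{S\setminus i})$. In Lemma~\ref{lem:F} we may replace $-J(A_iu)+J(Bu)$ by $-q(A_iu)+q(Bu)$, because $N_0$ takes the same value on $A_iu$ and $Bu$. With Lemma~\ref{lem:lie}(b), $\sum_{i\in S}q(A_iA_{S\setminus i})=q(A_S)=0$ and \eqref{eq:S1}, this gives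
\[
\sum_{i\in S}x_iJ(F_iBA_{S\setminus i})=(-1)^{|S|-1}x_S\mu_S-\sum_{i\in S}x_{S\setminus i}\Psi(BA_{S\setminus i}).
\]
As $x_i+x_{S\setminus i}=x_S$, we can divide by $x_S$:
\begin{equation}\label{eq:S4}
\nu_S=(-1)^{|S|}\mu_S+\sum_{i\in S}\Psi(BA_{S\setminus i})\qquad(S\ne\emptyset).
\end{equation}

Next let $u=BA_{M_i}B$, so that $\chi(F_iu)=s$. The cuts are $u'=BA_V$, $u''=A_{M_i\setminus V}B$, with $q(u'')=\mu_{M_i\setminus V}$ for $V\ne M_i$ and $q(B)=0$. Multiplying \eqref{eq:S3} by $x_i$ and summing, we get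
\[
s\sum_ix_i\Psi(F_iBA_{M_i}B)=\sum_ix_i\Psi(BA_{M_i}B)-\sum_ix_iJ(F_iBA_{M_i}B)-\sum_{\emptyset\ne S\subsetneq[r]}\nu_S\,\mu_{S^c}.
\]
By \eqref{eq:S4}, Lemma~\ref{lem:conj}(b) and \eqref{eq:S2}, the last sum is
\[
\sum_i\sum_{V\subsetneq M_i}\Psi(BA_V)\,\mu_{M_i\setminus V}=-\sum_ix_{M_i}\Psi(BA_{M_i}B).
\]
By Lemma~\ref{lem:F} applied to the words of $A_{M_i}B$, Lemma~\ref{lem:conj}(c) and Lemma~\ref{lem:lie}(c),
\[
\sum_ix_iJ(F_iBA_{M_i}B)=s\Lambda-\sum_iJ(A_iA_{M_i}B)=s\Lambda-\mu_{[r]}.
\]
Since $x_i+x_{M_i}=s$,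
\begin{equation}\label{eq:S5}
\sum_ix_i\Psi(F_iBA_{M_i}B)=\sum_i\Psi(BA_{M_i}B)-\Lambda+\mu_{[r]}/s .
\end{equation}

\subsection*{Words ending in $C$, and conclusion}

At words that begin with $A_i$ or $B$ and end in $C$, \eqref{eq:PsiS} reduces to $\Psi J=-\partial\Psi$. At the neutral word $A_{[r]}BC$, \eqref{eq:S1} gives $j_{[r]}=-\Psi(A_{[r]}B)=\mu_{[r]}/s$. At $BA_{M_i}BC$, of charge $-x_i$,
\[
x_i\Psi(BA_{M_i}BC)=J(BA_{M_i}BC)+\sum_{V\subset M_i}\Psi(BA_V)\,j_{M_i\setminus V}+\Psi(BA_{M_i}B).
\]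
Sum over $i$. By Lemma~\ref{lem:conj}(d), the first terms add up to $j_{[r]}+\sum_{S\ne\emptyset}(-1)^{|S|}\mu_Sj_{S^c}-\Lambda$, and the second terms add up to $\sum_{S\ne\emptyset}\sum_{i\in S}\Psi(BA_{S\setminus i})j_{S^c}$. By \eqref{eq:S4},
\begin{equation}\label{eq:S6}
\sum_ix_i\Psi(BA_{M_i}BC)=\mu_{[r]}/s-\Lambda+\sum_{S\ne\emptyset}\nu_S\,j_{S^c}+\sum_i\Psi(BA_{M_i}B).
\end{equation}
Inserting \eqref{eq:S6} and \eqref{eq:S5} into \eqref{eq:Tstar} gives $T^\star=0$. Together with Section~\ref{sec:nonstar}, this proves Theorems~\ref{thm:polar} and~\ref{thm:main}, given Theorem~\ref{thm:J}.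

\section{Construction of $\mathcal J$ in characteristic $p$}\label{sec:charp}

Fix a prime $p\ge5$. Let
\[
\theta=t\frac{d}{dt},\qquad w=\frac{t}{1-t}=\sum_{n\ge1}t^n,\qquad\Omega=e_0+we_1 .
\]
The equation $\theta g=\Omega g$ says $dg/dt=\bigl(e_0/t+e_1/(1-t)\bigr)g$. Solving it as a power series in $t$ means dividing by $n$ at the coefficient of $t^n$, which produces nested harmonic sums; in characteristic $p$ the process stops at $n=p$, and the obstruction is made of the sums $H_p$. This obstruction will be $\mathcal J$. The singular points $t=0,\infty,1$ are $w=0,-1,\infty$, where $\Omega$ equals $e_0$, equals $e_0-e_1$, and has leading coefficient $e_1$; these are the three elements in Theorem~\ref{thm:J}.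

\subsection*{Exponentials below degree $p$}

Let $\mathcal U=\mathbb F_p\langle e_0,e_1\rangle/(\text{degree}\ge p)$, with augmentation ideal $I$, so that $I^p=0$. Let $\mathfrak l=\bigoplus_{m<p}\mathfrak l_m\subset\mathcal U$ be the image of $L$. For a commutative, not necessarily unital, $\mathbb F_p$-algebra $\mathcal C$, the series $\exp$ and $\log$ stop before degree $p$ and have denominators prime to $p$, so they are inverse bijections between $I\otimes\mathcal C$ and $1+I\otimes\mathcal C$. Put $G(\mathcal C)=\exp(\mathfrak l\otimes\mathcal C)$. The facts (L4) persist.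
\begin{itemize}
\item \emph{$G(\mathcal C)$ is a group.} In $\mathbb Z_{(p)}\langle u,v\rangle/(\text{degree}\ge p)$, where $\mathbb Z_{(p)}$ is the ring of rationals with denominator prime to $p$, let $\beta_m$ be the degree $m$ part of $\log(e^ue^v)$. It has coefficients in $\mathbb Z_{(p)}$ and is a Lie polynomial over $\mathbb Q$. Dynkin's formula says that the linear map sending a word $c_1c_2\cdots c_m$ to $[\dots[c_1,c_2],\dots,c_m]$ multiplies a Lie polynomial of degree $m$ by $m$. As $m<p$, $\beta_m$ is a $\mathbb Z_{(p)}$-combination of brackets. Now substitute elements of $\mathfrak l\otimes\mathcal C$ for $u,v$; words of length at least $p$ go to zero.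
\item \emph{For $g\in G(\mathcal C)$, $f\in\mathfrak l\otimes\mathcal C$ and a derivation $\theta$ of $\mathcal C$, both $g^{-1}fg$ and $g^{-1}\theta(g)$ lie in $\mathfrak l\otimes\mathcal C$.} The two formulas of (L4) are identities in the same truncated ring, where only $n\le p-2$ occurs.
\end{itemize}
A homomorphism $\mathcal C\to\mathcal C'$, such as evaluation at a point, induces $G(\mathcal C)\to G(\mathcal C')$. If all coefficients of $g\in G(\mathcal C)$ lie in a subalgebra $\mathcal C'$, so do those of $\log g$, and $g\in G(\mathcal C')$. Below, ``degree'' without qualification refers to $e_0,e_1$.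

The next lemma solves $\theta g=\Omega g$ as far as $\theta$ can be inverted, and pushes the rest into a term $X$.

\begin{lemma}\label{lem:gauge}
Let $\mathcal C$ be a commutative unital $\mathbb F_p$-algebra with a derivation $\theta$, and let $\mathcal C=\mathcal C'\oplus\mathcal C''$ as vector spaces with $\theta\colon\mathcal C''\to\mathcal C''$ bijective. For every $\Omega\in\mathfrak l\otimes\mathcal C$ there are $g\in G(\mathcal C)$ and $X\in\mathfrak l\otimes\mathcal C'$ with $\theta g=\Omega g-gX$.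
\end{lemma}

\begin{proof}
For $g\in G(\mathcal C)$ put $\Omega_g=g^{-1}\Omega g-g^{-1}\theta g\in\mathfrak l\otimes\mathcal C$. Suppose that the components of $\Omega_g$ of degree less than $m$ lie in $\mathfrak l\otimes\mathcal C'$. Choose $u\in\mathfrak l_m\otimes\mathcal C''$ such that $\theta u$ is the $\mathcal C''$-part of the degree $m$ component of $\Omega_g$. Then $\Omega_{ge^u}=e^{-u}\Omega_ge^u-e^{-u}\theta(e^u)\equiv\Omega_g-\theta u$ modulo degree greater than $m$. Start with $g=1$, $m=1$; after $p-1$ steps $X=\Omega_g$ is as required.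
\end{proof}

\subsection*{The rings}

Put $z=1-t$, so that $w=z^{-1}-1$, $\theta=-(1-z)\,d/dz$ and $\theta w=w(1+w)$. Put
\[
y=w^p=\frac{t^p}{1-t^p}=z^{-p}-1,\qquad\mathcal O=\mathbb F_p[w]=\mathbb F_p[z^{-1}],\qquad K=\mathbb F_p((z)),\qquad K_0=\mathbb F_p((z^p)).
\]
The ring $\mathcal O$ is stable under $\theta$ and embeds both in $\mathbb F_p[[t]]$ and in $K$. Evaluation at $w=0$ (that is, $t=0$) and evaluation at $w=-1$ both kill $\theta\mathcal O\subset w(1+w)\mathcal O$.

\emph{Splitting of $\mathcal O$.} Since $z^p=1-t^p$, the elements of $\mathcal O$ are the fractions $P(t)/(1-t^p)^m$ with $\deg P\le pm$. Splitting $P$ by exponents modulo $p$ writes $f\in\mathcal O$ as $\sum_{i\in\mathbb Z/p}f_i$ with $f_i\in\mathcal O$, $\theta f_i=if_i$. The possible $f_0$ are the polynomials in $(1-t^p)^{-1}=1+y$. So $\mathcal O=\mathbb F_p[y]\oplus\mathcal O''$ with $\theta$ bijective on $\mathcal O''$. The element $\lambda=\theta^{p-2}w=\sum_{p\nmid n}t^n/n\in\mathcal O$ satisfies $\theta\lambda=w-y$.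

\emph{The derivation $\theta$ on $K$.} It kills $K_0$. The powers $1,z,\dots,z^{p-1}$ form a basis of $K$ over $K_0$, hence so do $1,t,\dots,t^{p-1}$, and $\theta t^i=it^i$. Therefore $\theta^p=\theta$ on $K$, and $\ker\theta=K_0$.

\subsection*{The normal form}

\begin{proposition}\label{prop:normal}
There are $g\in G(\mathcal O)$ with $g|_{w=0}=1$ and $\Phi_p\in G(\mathbb F_p)$ such that, with $J_p=\Phi_p^{-1}e_1\Phi_p\in\mathfrak l$,
\begin{equation}\label{eq:nf}
\theta g=(e_0+we_1)\,g-g\,(e_0+w^pJ_p).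
\end{equation}
\end{proposition}

In degree one this is visible directly: $g\equiv1+\lambda e_1$ and $J_p\equiv e_1$. In general Lemma~\ref{lem:gauge} gives a term $X$ that is polynomial in $y=w^p$, with no control on its degree in $y$. That degree is the order of the pole at $z=0$, so we compare with a second solution adapted to that point.

\begin{proof}
\emph{Step 1: a solution over $\mathcal O$.} Lemma~\ref{lem:gauge} gives $g\in G(\mathcal O)$ and $X\in\mathfrak l\otimes\mathbb F_p[y]$ with $\theta g=\Omega g-gX$. At $w=0$ this reads $e_0g(0)=g(0)X(0)$. Replacing $(g,X)$ by $(gg(0)^{-1},g(0)Xg(0)^{-1})$, we may assume $g(0)=1$ and $X(0)=e_0$.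

\emph{Step 2: a solution near $z=0$.} Divide the equation by $w$. On $\mathbb F_p[[z]]$ consider $\theta_1=w^{-1}\theta=-z\,d/dz$ and $w^{-1}\Omega=e_1+\frac{z}{1-z}e_0$. The derivation $\theta_1$ is bijective on the series with all exponents prime to $p$, which form a complement to $\mathbb F_p[[z^p]]$. Lemma~\ref{lem:gauge} gives $f\in G(\mathbb F_p[[z]])$ and $V\in\mathfrak l\otimes\mathbb F_p[[z^p]]$ with $\theta_1f=w^{-1}\Omega f-fV$, that is, $\theta f=\Omega f-wfV$. At $z=0$ we get $V(0)=f(0)^{-1}e_1f(0)$.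

\emph{Step 3: comparison.} For $\gamma=g^{-1}f\in G(K)$,
\[
\theta\gamma=-g^{-1}(\Omega g-gX)g^{-1}f+g^{-1}(\Omega f-wfV)=X\gamma-w\gamma V .
\]
The coefficient $w$ is not killed by $\theta$, but it differs from $y$ by $\theta\lambda$. So put $\delta=\gamma\exp(\lambda V)\in G(K)$. Since $\theta V=0$ and $V^p=0$, we have $\theta\exp(\lambda V)=(w-y)V\exp(\lambda V)$, and therefore
\[
\theta\delta=X\delta-y\,\delta V=M\delta,\qquad\text{where }M(\omega)=X\omega-y\,\omega V\text{ for }\omega\in\mathcal U\otimes K .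
\]
The operator $M$ commutes with $\theta$, because $\theta$ kills $X$, $y$ and $V$; hence $\theta^n\delta=M^n\delta$ for all $n$. Left multiplication by $X$ commutes with right multiplication by $yV$, so in characteristic $p$ we have $M^p(\omega)=X^p\omega-y^p\omega V^p=0$. Thus $\theta\delta=\theta^p\delta=0$. This yields
\[
\delta\in G(K_0)\qquad\text{and}\qquad X\delta=y\,\delta V .
\]

\emph{Step 4: factorization.} As $y^j$ has a pole of order exactly $j$ in $z^p$, we have $K_0=y\mathbb F_p[y]+\mathbb F_p[[z^p]]$. It follows that $\delta=\delta_-\delta_+$ with $\delta_-\in G(y\mathbb F_p[y])$ and $\delta_+\in G(\mathbb F_p[[z^p]])$. Indeed, suppose $\delta=\delta'_-\epsilon\,\delta'_+$ with $\delta'_\pm$ of this kind and $\log\epsilon$ in degrees at least $m$, with degree $m$ part $c_-+c_+$ split accordingly. Then $\delta=(\delta'_-e^{c_-})(e^{-c_-}\epsilon e^{-c_+})(e^{c_+}\delta'_+)$, and the logarithm of the middle factor lies in degrees at least $m+1$; induct on $m$.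

\emph{Step 5: the degree in $y$.} Put $X'=\delta_-^{-1}X\delta_-\in\mathfrak l\otimes\mathbb F_p[y]$. From $X\delta=y\,\delta V$ we get $X'/y=\delta_+V\delta_+^{-1}\in\mathfrak l\otimes\mathbb F_p[[z^p]]$. So $X'$ has a pole of order at most one in $z^p$, hence degree at most one in $y$. At $y=0$ we have $\delta_-=1$ and $X'=e_0$. Therefore $X'=e_0+yJ_p$ with $J_p\in\mathfrak l$. Since $1/y=z^p/(1-z^p)$ vanishes at $z=0$, evaluating $X'/y$ there gives
\[
J_p=\delta_+(0)V(0)\delta_+(0)^{-1}=\Phi_p^{-1}e_1\Phi_p,\qquad\Phi_p=f(0)\delta_+(0)^{-1}.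
\]
Finally $g\delta_-\in G(\mathcal O)$ equals $1$ at $w=0$, and $\theta\delta_-=0$ gives $\theta(g\delta_-)=\Omega g\delta_--g\delta_-X'$. So $g\delta_-$ satisfies \eqref{eq:nf}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:J}]
Let $g,\Phi_p,J_p$ be as in Proposition~\ref{prop:normal}.

\emph{The second conjugacy.} At $w=-1$ we have $w^p=-1$ and the left side of \eqref{eq:nf} vanishes. So $e_0-J_p=\Psi_p^{-1}(e_0-e_1)\Psi_p$ with $\Psi_p=g|_{w=-1}\in G(\mathbb F_p)$.

\emph{The coefficients.} Expand $g=\sum_{n\ge0}g_nt^n$, with $g_0=1$, and put $\Gamma_n=g_0+\dots+g_n$. Since $w=\sum_{n\ge1}t^n$ and $w^p=t^p+t^{2p}+\cdots$, the coefficients of $t^n$ in \eqref{eq:nf} give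
\[
ng_n=[e_0,g_n]+e_1\Gamma_{n-1}\quad(0<n<p),\qquad 0=[e_0,g_p]+e_1\Gamma_{p-1}-J_p .
\]
Every word of $[e_0,g_p]$ begins or ends with $e_0$, so on words beginning and ending with $e_1$ the series $J_p$ and $e_1\Gamma_{p-1}$ agree. To compute these coefficients we work modulo the left ideal $\mathcal Ue_0$ spanned by the words ending in $e_0$. There $(n-e_0)g_n\equiv e_1\Gamma_{n-1}$, and $n-e_0$ has the inverse $\sum_{k\ge1}n^{-k}e_0^{k-1}$ for $0<n<p$. Hence $\Gamma_n\equiv\bigl(1+(n-e_0)^{-1}e_1\bigr)\Gamma_{n-1}$, and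
\[
\Gamma_{p-1}\equiv\bigl(1+(p-1-e_0)^{-1}e_1\bigr)\cdots\bigl(1+(2-e_0)^{-1}e_1\bigr)\bigl(1+(1-e_0)^{-1}e_1\bigr).
\]
For $k_1+\dots+k_\ell+1<p$ we conclude that
\[
J_p\bigl(e_1e_0^{k_1-1}e_1\cdots e_0^{k_\ell-1}e_1\bigr)=\sum_{p>n_1>\dots>n_\ell>0}n_1^{-k_1}\cdots n_\ell^{-k_\ell}=H_p(k_\ell,\dots,k_1).
\]

\emph{Removing the linear terms.} Let $ce_0+c'e_1$ be the linear part of $\log\Phi_p$. Replace $(J_p,\Phi_p,\Psi_p)$ by
\[
\bigl(e^{ce_0}J_pe^{-ce_0},\ e^{-c'e_1}\Phi_pe^{-ce_0},\ \Psi_pe^{-ce_0}\bigr).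
\]
Both conjugacy relations persist, since $e^{c'e_1}$ commutes with $e_1$ and $e^{ce_0}$ with $e_0$. The coefficients of $J_p$ on words beginning and ending with $e_1$ do not change, since $J_p$ changes by an element of the image of $\mathrm{ad}\,e_0$. Linear parts of logarithms add under products, so $\log\Phi_p$ now starts in degree two, and $J_p$ has no part of degree two. If $\alpha e_0+\beta e_1$ is the linear part of $\log\Psi_p$, the degree two part of the second relation reads $0=[e_0-e_1,\alpha e_0+\beta e_1]=(\alpha+\beta)[e_0,e_1]$, so the linear part is $\alpha(e_0-e_1)$. Replacing $\Psi_p$ by $e^{-\alpha(e_0-e_1)}\Psi_p$ keeps the relation and removes it.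

\emph{Passage to $\mathcal A$.} Fix $m\ge2$. For each prime $p>\max(m,3)$ choose elements of $L_m\otimes\mathbb F_p$ mapping to the degree $m$ parts of $\log\Phi_p$ and $\log\Psi_p$. As $L_m$ is free of finite rank, these families define $\varphi_m,\psi_m\in L_m\otimes\mathcal A$. The degree $m$ part of $e^{-\varphi}e_1e^{\varphi}$, and that of the identity (a), involve only $\varphi_{m'},\psi_{m'}$ with $m'<m$ and denominators $n!$ with $n<m$. So for all large $p$ the $p$-component of $\mathcal J_m$ is the degree $m$ part of $J_p$, and (a) and the first equality in (b) hold in $\mathcal A$ degree by degree. The second equality in (b) is \eqref{eq:reversal}.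
\end{proof}

\begin{thebibliography}{1}

\bibitem{HMS}
Minoru Hirose, Hideki Murahara, Shingo Saito,
\emph{Weighted sum formula for multiple harmonic sums modulo primes},
arXiv:1808.00844 (2018).

\end{thebibliography}
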